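\title{Formal-rational functions along the diagonal of a subvariety of a rational homogeneous space}

\begin{abstract}
Let $P$ be a projective rational homogeneous space over $\mathbb C$ and let $Z\subset P$ be a closed irreducible subvariety whose codimension is less than half the coampleness of $P$. We prove that every formal-rational function on $Z\times Z$ along the diagonal extends to a rational function on $Z\times Z$; that is, the diagonal is $G3$ in $Z\times Z$. This answers a question from B\u{a}descu's paper on a connectedness theorem of Debarre. More generally, if $X$ is a complete irreducible variety and $f\colon X\to P^{s+1}$ is a morphism whose image has codimension less than the coampleness of $P$, then the preimage of the small diagonal, and of each of its translates, is nonempty, connected and $G3$ in $X$. The proof treats a general translate first, by a vanishing lemma and a covering argument, and then specializes to the diagonal by means of Grothendieck's existence theorem.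
\end{abstract}

\section{Introduction}\label{sec:intro}

How much of a complete variety can be seen from an infinitesimal neighborhood of a subvariety? One precise form of this question compares the rational functions on the variety with the fractions of formal functions along the subvariety.

\subsection*{Formal-rational functions}
Varieties are reduced separated schemes of finite type over $\mathbb C$. Let $X$ be an irreducible variety with function field $K(X)$, and let $Y\subset X$ be a nonempty closed subset, defined by an ideal sheaf $\mathcal I$. The \emph{formal completion} $X_{/Y}$ is the space $Y$ with the sheaf of rings $\varprojlim_m\mathcal O_X/\mathcal I^m$. Two ideals that define $Y$ contain powers of each other, so $X_{/Y}$ depends only on the set $Y$. Over an affine open set $\operatorname{Spec}R\subset X$ the sections form the completion $\hat R$ of $R$ along the ideal of $Y$. A \emph{formal-rational function} of $X$ along $Y$ is a global section of the sheaf of total fractions of $\mathcal O_{X_{/Y}}$: locally it is a fraction $a/b$ with $a,b\in\hat R$ and $b$ a nonzerodivisor (see Section~\ref{sec:formal}). These functions form a $\mathbb C$-algebra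 $K(X_{/Y})$. Since $\hat R$ is flat over $R$, a nonzero element of $R$ is a nonzerodivisor in $\hat R$. Hence every rational function defines a formal-rational function, and we obtain a homomorphism
\[
\alpha_{X,Y}\colon K(X)\longrightarrow K(X_{/Y}),
\]
which is injective because $K(X)$ is a field and $K(X_{/Y})\neq0$. For $X$ complete and irreducible, $Y$ is called \emph{$G3$ in $X$} (Hironaka--Matsumura) if $\alpha_{X,Y}$ is an isomorphism, that is, if every formal-rational function along $Y$ extends to a rational function on $X$.

There are two elementary ways in which this can fail.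

\begin{example}\label{ex:fail}
(a) If $Y$ is the disjoint union of nonempty closed sets $Y_1$ and $Y_2$, then $K(X_{/Y})=K(X_{/Y_1})\times K(X_{/Y_2})$ is not a field, and $Y$ is not $G3$. So $G3$ is a strengthening of connectedness.

(b) Let $C$ be a smooth projective irreducible curve, $c\in C$ a point with local parameter $t$, $F$ a complete irreducible variety and $F_0\subset F$ a nonempty closed subset. Put $X=F\times C$ and $Y=F_0\times\{c\}$. Then $\mathcal O_{X_{/Y}}=\mathcal O_{F_{/F_0}}[[t]]$, so $K(X_{/Y})$ contains $\mathbb C[[t]]$. If $\beta_1,\dots,\beta_N\in\mathbb C$ are linearly independent over $\mathbb Q$, then distinct monomials in the series $e^{\beta_1t},\dots,e^{\beta_Nt}$ are eigenvectors of $d/dt$ with distinct eigenvalues, so these series are algebraically independent over $\mathbb C$. As $N$ is arbitrary and $K(X)$ has finite transcendence degree, $Y$ is not $G3$.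
\end{example}

In (b) there is a normal direction to $Y$ without any positivity. One therefore expects $G3$ when $Y$ is connected and all its normal directions are positive enough. For the diagonal $\Delta_P$ of a smooth variety $P$ the normal bundle is the tangent bundle $T_P$, and for a subvariety $Z\subset P$ the diagonal $\Delta_Z$ is cut out on $Z\times Z$ by $\Delta_P$. So one needs a measure of the positivity of $T_P$.

\subsection*{Coampleness}
A \emph{projective rational homogeneous space} is a projective variety $P$ on which a connected linear algebraic group acts transitively. It is smooth and rational, and $T_P$ is generated by its global sections. Let $\mathbb P(T_P)=\operatorname{Proj}\bigoplus_iS^iT_P$. The tautological line bundle $\mathcal O_{\mathbb P(T_P)}(1)$ is generated by its global sections; let $\varphi\colon\mathbb P(T_P)\to\mathbb P^N$ be the morphism given by the complete linear system $|\mathcal O_{\mathbb P(T_P)}(1)|$. The \emph{ampleness} $\operatorname{amp}(P)$ is the maximum of the dimensions of the fibers of $\varphi$, and the \emph{coampleness} (Goldstein) is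
\[
\operatorname{ca}(P)=\dim P-\operatorname{amp}(P).
\]
We shall see in Remark~\ref{rem:trivialquotient} that $\operatorname{amp}(P)$ is the largest dimension of a subvariety of $P$ on which $T_P$ has a trivial line bundle as a quotient. The following facts are known. If $r$ is the minimum of the ranks of the simple factors of the group acting transitively on $P$, then $\operatorname{ca}(P)\ge r$; in particular $\operatorname{ca}(P)\ge1$. For the Grassmann variety $\mathbb G(d,n)$ of $d$-planes in $\mathbb P^n$ one has $\operatorname{ca}(\mathbb G(d,n))=n$; in particular $\operatorname{ca}(\mathbb P^n)=n$. Finally $\operatorname{ca}(\mathbb P^{n_1}\times\mathbb P^{n_2})=n_2$ if $n_1\ge n_2\ge1$. These values serve only as orientation; the proofs below use the definition alone.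

\subsection*{The question and the results}
The following question is posed in \cite{Badescu}, where the bound is printed with $\operatorname{ca}(X)$, to be read as $\operatorname{ca}(P)$.

\begin{quote}
\emph{Let $Z$ be a closed irreducible subvariety of a projective rational homogeneous space $P$ over $\mathbb C$. If $\operatorname{codim}_PZ<\frac12\operatorname{ca}(P)$, is the diagonal $\Delta_Z$ of $Z\times Z$ $G3$ in $Z\times Z$?}
\end{quote}

The answer is known to be positive if $Z=P$, if $P=\mathbb P^n$, and if $P=\mathbb P^{n_1}\times\mathbb P^{n_2}$. We show that it is always positive.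

\begin{theorem}\label{thm:diagonal}
Let $P$ be a projective rational homogeneous space over $\mathbb C$ and let $Z\subset P$ be a closed irreducible subvariety with $\operatorname{codim}_PZ<\frac12\operatorname{ca}(P)$. Then $\Delta_Z$ is $G3$ in $Z\times Z$.
\end{theorem}

The shape of the bound can be read off from simple cases. In $\mathbb P^n$ it says that $\dim Z+\dim Z>n$, so that $Z$ meets each of its translates in positive dimension. For a smooth plane cubic $E\subset\mathbb P^2$ we have equality, $\operatorname{codim}E=1=\frac12\operatorname{ca}(\mathbb P^2)$, and the conclusion fails: the automorphism $(x,y)\mapsto(x,x-y)$ of $E\times E$ maps $\Delta_E$ to $E\times\{0\}$, which is not $G3$ by Example~\ref{ex:fail}(b). The same automorphism maps the diagonal of $Z=\mathbb P^m\times E$ to a subset $F_0\times\{0\}$ of $F\times E$ with $F=\mathbb P^m\times\mathbb P^m\times E$, so $\Delta_Z$ is not $G3$ either. This $Z$ is a divisor in $P=\mathbb P^m\times\mathbb P^2$, whose dimension is as large as we like, while $\operatorname{ca}(P)=2$ for $m\ge2$. So the bound cannot be stated in terms of $\dim P$, and the coampleness detects the factor $\mathbb P^2$ that is responsible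 for the failure. We do not discuss whether the bound is optimal for other spaces $P$.

The proof has to be applied to a resolution of singularities of $Z\times Z$ and to finite covers of it, and it has to move the diagonal of $P$. It is therefore natural to prove a statement about morphisms and translates. Let $\operatorname{Aut}^0(P)$ be the identity component of the automorphism group of $P$. For $s\ge1$ and $g=(g_1,\dots,g_s)\in\operatorname{Aut}^0(P)^s$ put
\[
\Gamma_g=\{(p,g_1p,\dots,g_sp):p\in P\}\subset P^{s+1}.
\]
For $g=e=(e,\dots,e)$ this is the small diagonal $\Delta$.

\begin{theorem}\label{thm:main}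
Let $P$ be a projective rational homogeneous space with $\dim P>0$, let $s\ge1$, let $X$ be a complete irreducible variety, and let $f=(f_0,\dots,f_s)\colon X\to P^{s+1}$ be a morphism with $\operatorname{codim}_{P^{s+1}}f(X)<\operatorname{ca}(P)$. Then for every $g\in\operatorname{Aut}^0(P)^s$ the set $f^{-1}(\Gamma_g)$ is nonempty, connected and $G3$ in $X$. In particular this holds for $f^{-1}(\Delta)$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:diagonal} from Theorem~\ref{thm:main}]
If $P$ is a point, then $Z\times Z$ is a point and there is nothing to prove. Otherwise take $s=1$, $X=Z\times Z$, $f$ the inclusion in $P\times P$ and $g=e$. Then $f^{-1}(\Delta_P)=\Delta_Z$ and $\operatorname{codim}_{P\times P}(Z\times Z)=2\operatorname{codim}_PZ<\operatorname{ca}(P)$.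
\end{proof}

\begin{corollary}\label{cor:intersections}
Let $P$ be as in Theorem~\ref{thm:main}, let $r\ge2$, and let $Z_1,\dots,Z_r\subset P$ be closed irreducible subvarieties with $\sum_i\operatorname{codim}_PZ_i<\operatorname{ca}(P)$. For all $g_2,\dots,g_r\in\operatorname{Aut}^0(P)$ the set $Z_1\cap g_2Z_2\cap\dots\cap g_rZ_r$, embedded by $p\mapsto(p,g_2^{-1}p,\dots,g_r^{-1}p)$, is nonempty, connected and $G3$ in $Z_1\times\dots\times Z_r$.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:main} to the inclusion $Z_1\times\dots\times Z_r\subset P^r$ and to $(g_2^{-1},\dots,g_r^{-1})$. A point $(p,g_2^{-1}p,\dots,g_r^{-1}p)$ lies in the product if and only if $p\in Z_1$ and $p\in g_iZ_i$ for $i\ge2$.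
\end{proof}

\subsection*{Notation and plan}
From now on $P$ is fixed, $n=\dim P\ge1$ and $k=\operatorname{amp}(P)\ge0$. Since $\dim P^{s+1}=(s+1)n$ and $\operatorname{ca}(P)=n-k$, the hypothesis of Theorem~\ref{thm:main} reads
\begin{equation}\label{eq:hyp}
\dim f(X)>sn+k .
\end{equation}
As $\Gamma_g$ has codimension $sn$, this says that the expected dimension of $f(X)\cap\Gamma_g$ exceeds $k$. A point of a variety means a closed point unless it is called generic, and the empty set has dimension $-\infty$.

Section~\ref{sec:model} explains the method for $P=\mathbb P^1$. Sections~\ref{sec:formal} and~\ref{sec:homog} collect what is needed about formal-rational functions and about $P$. Connectedness is proved in Section~\ref{sec:connected}, the property $G3$ for transversal translates in Sections~\ref{sec:vanishing} and~\ref{sec:transversal}, and the specialization to the diagonal in Section~\ref{sec:special}. Section~\ref{sec:end} completes the proof.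

\section{The diagonal of $\mathbb P^1\times\mathbb P^1$}\label{sec:model}

Let $P=\mathbb P^1$, $X=\mathbb P^1\times\mathbb P^1$, $f=\operatorname{id}$ and $\hat X=X_{/\Delta}$. Here $n=s=1$ and $k=0$. All three ideas of the proof can be seen in this case; the general facts that we use in passing are proved or recalled in the later sections.

\subsection*{Counting sections}
We first show that $K(\hat X)$ has transcendence degree at most $2$. Suppose that $\xi_0,\xi_1,\xi_2\in K(\hat X)$ are algebraically independent. Clearing denominators, we find a line bundle $\mathcal M$ on $\hat X$, contained in the sheaf of total fractions, that has $1,\xi_0,\xi_1,\xi_2$ among its sections. The monomials of degree at most $a$ in the $\xi_j$ give $\binom{a+3}{3}$ independent sections of $\mathcal M^a$. Now filter $H^0(\hat X,\mathcal M^a)$ by the order of vanishing along $\Delta\cong\mathbb P^1$. The normal bundle of $\Delta$ is $N=T_{\mathbb P^1}=\mathcal O(2)$. If $\mathcal M|_\Delta=\mathcal O(m)$, the $i$-th graded piece embeds in $H^0(\mathbb P^1,\mathcal O(am-2i))$, which vanishes for $i>am/2$. Hence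
\[
\binom{a+3}{3}\le\dim H^0(\hat X,\mathcal M^a)\le\sum_{0\le i\le am/2}(am-2i+1)\le(a|m|+1)^2 ,
\]
which is false for large $a$. So $K(\hat X)$ is algebraic over $K(X)$. For the diagonal of an elliptic curve the normal bundle is trivial, all graded pieces embed in one and the same space $H^0(\mathcal M^a|_\Delta)$, and the count gives no bound.

\subsection*{From algebraic to rational}
Let $\xi\in K(\hat X)$ and let $\pi\colon X'\to X$ be the normalization of $X$ in the finite extension $K(X)(\xi)$. Functions on $X'$ are formal-rational and integral over $\mathcal O_X$, so they are formal functions. Thus $\pi$ has a section over $\hat X$. It follows that $\pi$ is \'etale along a copy of $\Delta$ in $X'$, and that this copy is a connected component of $\pi^{-1}(\Delta)$. If $\pi^{-1}(\Delta)$ is connected, $\pi$ has degree one and $\xi$ is rational.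

To prove connectedness, write $\pi=(\pi_0,\pi_1)$ and move the diagonal by $G=SL_2$. The variety $W=\{(x,g)\in X'\times G:\pi_1(x)=g\pi_0(x)\}$ is irreducible of dimension $4$, and the fibers of $\rho\colon W\to G$ are the curves $\pi^{-1}(\Gamma_g)$. If some fiber is disconnected, the Stein factorization of $\rho$ is a finite cover $G'\to G$ of degree greater than one. As $SL_2$ is simply connected, this cover is ramified over a divisor $D\subset G$. Take a general point $g\in D$ and the connected component $C$ of $\rho^{-1}(g)$ that corresponds to a ramification point. A local equation $t$ of $D$ pulls back to a function on $W$ that vanishes to second order along $C$. Through a point $(x,g)\in C$ passes the surface $\{x\}\times gG_p\subset W$, where $G_p$ is the stabilizer of $p=\pi_0(x)$, and so $gG_p$ is tangent to $D$ at $g$. After translation by $g^{-1}$, the plane $\operatorname{Lie}G_p\subset\mathfrak{sl}_2$ equals the plane $T_gD$, which does not depend on $x$. Since $\operatorname{Lie}G_p$ determines $p$, the map $\pi_0$ is constant on $C$, and so is $\pi_1=g\pi_0$. This is absurd, because $\pi$ is finite and $C$ is a curve. For general $P$, the set of points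 $p$ such that $\operatorname{Lie}G_p$ lies in a given hyperplane has dimension at most $k$, and the same argument works when the fibers have dimension greater than $k$.

\subsection*{Moving a formal function}
The count used that $\Delta$ is smooth with normal bundle $T_P$. In the situation of Theorem~\ref{thm:diagonal} with $Z\ne P$ this is never so: $\Delta_Z$ has dimension $\dim Z$, which exceeds the expected dimension $2\dim Z-n$. For a plane $Z\subset\mathbb P^3$, the set $(Z\times Z)\cap\Gamma_g$ is a line for general $g$ and a plane for $g=e$. Moreover $Z$ may be singular, and for smooth $Z$ the normal bundle $T_Z$ need not be positive: for a smooth surface of degree $5$ in $\mathbb P^3$ it has determinant $\mathcal O(-1)$. So we prove $G3$ for general translates and must then transport a formal function from the diagonal to a nearby translate.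

The difficulty is visible on $\mathbb P^1\times\mathbb P^1$. Take affine coordinates $x,y$, put $w=y-x$, and consider the translates $\{w=t\}$ of $\Delta=\{w=0\}$. A formal function $\xi=\sum_ia_i(x)w^i\in\mathbb C[x][[w]]$ can be expanded around $w=t$:
\[
\xi=\sum_jb_j\,(w-t)^j,\qquad b_j=\sum_{i\ge j}\binom ij a_i(x)\,t^{\,i-j}\in\mathbb C[x][[t]].
\]
To obtain a formal function along the translate over the field $\mathbb C((t))$ we need $b_j\in\mathbb C((t))[x]$, that is, bounded degree in $x$. This fails already for $\xi=\sum_ix^iw^i$, where $b_0=(1-xt)^{-1}$ has a pole at $x=1/t$ that leaves the chart as $t\to0$. Globally the obstruction disappears: $H^0(\mathbb P^1,\mathcal O(m))$ has finite dimension, so $H^0(\mathbb P^1,\mathcal O(m))[[t]]=H^0(\mathbb P^1,\mathcal O(m))\otimes\mathbb C[[t]]$, and in this module $t$ can be inverted. Grothendieck's existence theorem is the general form of this observation.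

\section{Formal-rational functions}\label{sec:formal}

In Section~\ref{sec:special} we complete schemes over $\mathbb C[[t]]$, so we work here with a noetherian scheme $\mathcal V$, a closed subset $S\subset\mathcal V$ and the completion $\mathfrak V=\mathcal V_{/S}$. For an affine open $\operatorname{Spec}R\subset\mathcal V$ let $\mathfrak a\subset R$ be an ideal defining $S\cap\operatorname{Spec}R$. We call the open subset $S\cap\operatorname{Spec}R$ of $S$ a \emph{chart}; its ring of sections is the $\mathfrak a$-adic completion $\hat R$. Recall that $\hat R$ is noetherian and flat over $R$, that $\hat R/\mathfrak a^m\hat R=R/\mathfrak a^m$, that $\bigcap_m\mathfrak a^m\hat R=0$, and that $\mathfrak a\hat R$ lies in every maximal ideal of $\hat R$. The points $z$ of the chart correspond to the primes $\mathfrak p_z\supset\mathfrak a\hat R$ of $\hat R$, and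
\begin{equation}\label{eq:samecompletion}
\hat R_{\mathfrak p_z}/\mathfrak p_z^j\hat R_{\mathfrak p_z}=\mathcal O_{\mathcal V,z}/\mathfrak m_z^j\quad\text{for all }j,
\end{equation}
because both sides are quotients of the localization of $R/\mathfrak a^j$ at $z$. So $\hat R_{\mathfrak p_z}$ and $\mathcal O_{\mathcal V,z}$ have the same completion.

\emph{The restriction map $\hat R\to\hat R'$ to a smaller chart is flat.} Indeed, a maximal ideal of $\hat R'$ has the form $\mathfrak p'_z$, it contracts to $\mathfrak p_z$, and by \eqref{eq:samecompletion} the map $\hat R_{\mathfrak p_z}\to\hat R'_{\mathfrak p'_z}$ induces an isomorphism of completions. A noetherian local ring has a faithfully flat completion, so this map is flat.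

Flat maps preserve nonzerodivisors. Hence the assignment of the total ring of fractions of $\hat R$ to a chart is a presheaf on the basis of charts. The associated sheaf $\mathcal K_{\mathfrak V}$ is the \emph{sheaf of total fractions}, and $K(\mathfrak V)=\Gamma(S,\mathcal K_{\mathfrak V})$. A fraction $a/b$ has zero germ at a point exactly when $a$ has; in particular $\mathcal O_{\mathfrak V}\subset\mathcal K_{\mathfrak V}$.

On a regular ambient scheme with connected $S$, formal-rational functions behave like rational functions on a smooth irreducible variety. Part (ii) of the next lemma is an identity principle, and it is the tool that carries information from one part of $S$ to another.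

\begin{lemma}\label{lem:regular}
Let $\mathcal V$ be a regular noetherian scheme, $S\subset\mathcal V$ a nonempty connected closed subset and $\mathfrak V=\mathcal V_{/S}$.
\begin{itemize}
\item[(i)] Every point of $S$ has a basis of neighborhoods consisting of charts whose ring $\hat R$ is a regular domain. We call these charts \emph{good}.
\item[(ii)] A global section of a line bundle on $\mathfrak V$, or an element of $K(\mathfrak V)$, whose germ at one point of $S$ is zero, is zero.
\item[(iii)] $K(\mathfrak V)$ is a field.
\item[(iv)] For $\xi\in K(\mathfrak V)$ the ideal of denominators $J_\xi=\{c\in\mathcal O_{\mathfrak V}:c\xi\in\mathcal O_{\mathfrak V}\}$ is locally generated by one nonzerodivisor; in particular it is a line bundle.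
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $y\in S$. Choose an affine neighborhood of $y$ in $\mathcal V$ and remove the irreducible components of $S$ that do not contain $y$, by passing to a principal open subset $\operatorname{Spec}R$. Then every irreducible component of $S\cap\operatorname{Spec}R$ contains $y$. This remains true for all principal open subsets of $\operatorname{Spec}R$ that contain $y$, and it implies that $\operatorname{Spec}R/\mathfrak a$ is connected. By \eqref{eq:samecompletion} the local rings of $\hat R$ at maximal ideals have regular completions, so $\hat R$ is regular. Idempotents of $\hat R$ correspond bijectively to idempotents of $R/\mathfrak a$, so $\operatorname{Spec}\hat R$ is connected. A regular noetherian ring with nonempty connected spectrum is a domain.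

(ii) The set of points with zero germ is open; we show that its complement is open too. Let $y$ be a point with nonzero germ. Choose a good chart around $y$ on which the section is given by an element $a\in\hat R$, in the case of a line bundle, or by a fraction $a/b$. Then $a\ne0$, so $a$ is a nonzerodivisor, and it stays a nonzerodivisor, hence nonzero, in the ring of every nonempty smaller chart. So all germs on the chart are nonzero. Since $S$ is connected, the claim follows.

(iii) Let $\xi\ne0$. By (ii), on good charts $\xi=a/b$ with $a\neq0$. The fractions $b/a$ are local inverses, and they glue because inverses are unique.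

(iv) Let $\xi=a/b$ on a good chart with ring $\hat R$. For a smaller chart with ring $\hat R'$, an element $c\in\hat R'$ is a section of $J_\xi$ if and only if $ca\in b\hat R'$. So the module of sections is the kernel of multiplication by $a$ from $\hat R'$ to $\hat R'/b\hat R'$, which by flatness is $\mathfrak j\otimes_{\hat R}\hat R'=\mathfrak j\hat R'$ for the ideal $\mathfrak j=(b:a)$ of $\hat R$. Let $y$ be a point of the chart. The regular local ring $\hat R_{\mathfrak p_y}$ is factorial, so there $\mathfrak j$ is generated by $b/\gcd(a,b)\ne0$. Hence $\mathfrak j\hat R_{h'}=\epsilon\hat R_{h'}$ for some $0\ne\epsilon\in\mathfrak j$ and $h'\in\hat R\setminus\mathfrak p_y$. Choose $h\in R$ with $h\equiv h'$ modulo $\mathfrak a\hat R$. The chart $S\cap\operatorname{Spec}R_h$ contains $y$, and $h'$ is a unit in its ring $\widehat{R_h}$, since it is a unit modulo $\mathfrak a$. On this chart $J_\xi$ is generated by the nonzerodivisor $\epsilon$.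
\end{proof}

The second lemma allows us to replace $X$ by a smooth projective model.

\begin{lemma}\label{lem:birational}
Let $\pi\colon\tilde X\to X$ be a proper birational morphism of irreducible varieties, $Y\subset X$ a nonempty closed subset and $\tilde Y=\pi^{-1}(Y)$. There is an injective homomorphism $\pi^*\colon K(X_{/Y})\to K(\tilde X_{/\tilde Y})$ whose composition with $\alpha_{X,Y}$ is $\alpha_{\tilde X,\tilde Y}$ on $K(X)=K(\tilde X)$. Hence, if $X$ is complete and $\tilde Y$ is $G3$ in $\tilde X$, then $Y$ is $G3$ in $X$.
\end{lemma}

\begin{proof}
Since $\pi$ is not flat, we must check that nonzerodivisors pull back to nonzerodivisors. Let $U=\operatorname{Spec}R\subset X$ be affine, $\mathfrak a$ the ideal of $Y\cap U$, and $0\ne c\in R$ such that $\pi$ is an isomorphism over $\operatorname{Spec}R_c$. Let $b\in\hat R$ be a nonzerodivisor and $\operatorname{Spec}R'\subset\pi^{-1}(U)$ an affine open subset. The ring $R'\otimes_R\hat R$ is flat over the domain $R'$, so $c$ is a nonzerodivisor on it, and it embeds in $(R'\otimes_R\hat R)_c=R'_c\otimes_{R_c}\hat R_c$. As $\operatorname{Spec}R'_c\to\operatorname{Spec}R_c$ is an open immersion, the latter ring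 is flat over $\hat R_c$. So $b$ is a nonzerodivisor in it, hence in $R'\otimes_R\hat R$. This ring is of finite type over $\hat R$, hence noetherian, and its $\mathfrak a$-adic completion is $\varprojlim R'/\mathfrak a^mR'=\hat R'$, the ring of a chart of $\tilde X_{/\tilde Y}$. By flatness of the completion, $b$ is a nonzerodivisor in $\hat R'$. Thus $b$ becomes invertible in the sheaf of total fractions of $\tilde X_{/\tilde Y}$, and the pull-back of formal functions extends uniquely to fractions. By uniqueness these extensions are compatible with restrictions and define $\pi^*$. On fractions of elements of $R$ this is the pull-back of rational functions.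

For injectivity let $\pi^*\xi=0$ and $\xi=a/b$ on the chart defined by $U$. Then $a$ maps to zero in $\varprojlim_m\Gamma(X^\flat_m,\mathcal O)$, where $X^\flat=\tilde X\times_X\operatorname{Spec}\hat R$ and $X_m^\flat=\tilde X\times_X\operatorname{Spec}R/\mathfrak a^m$. The theorem on formal functions for the proper morphism $X^\flat\to\operatorname{Spec}\hat R$ identifies this limit with the $\mathfrak a$-adic completion of the finite $\hat R$-module $\Gamma(X^\flat,\mathcal O)$, which is already complete. So $a$ maps to zero in $\Gamma(X^\flat,\mathcal O)$. Localizing at $c$, where $X^\flat\to\operatorname{Spec}\hat R$ is an isomorphism, we get $a=0$ in $\hat R_c$. Since $\hat R$ is flat over the domain $R$, $c$ is a nonzerodivisor in $\hat R$, and $a=0$.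

Finally, let $\tilde Y$ be $G3$ and $\xi\in K(X_{/Y})$. Then $\pi^*\xi=\alpha_{\tilde X,\tilde Y}(r)$ for some $r\in K(\tilde X)=K(X)$, so $\pi^*(\xi-\alpha_{X,Y}(r))=0$ and $\xi=\alpha_{X,Y}(r)$.
\end{proof}

\section{The group and the sets $F_\lambda$}\label{sec:homog}

We translate the definition of $k=\operatorname{amp}(P)$ into linear algebra. Since $\varphi$ is defined by all vector fields on $P$, we work with the full group $\operatorname{Aut}^0(P)$, a connected algebraic group with Lie algebra $H^0(P,T_P)$. It acts transitively on $P$, and it is semisimple. Indeed, $P$ is smooth, projective and rational, so $\operatorname{Pic}^0P=0$; hence $\operatorname{Aut}^0(P)$ fixes the class of a very ample line bundle $\mathcal L$, embeds in $PGL(H^0(P,\mathcal L))$ and is linear. Its radical is connected and solvable, so it has a fixed point on $P$ by Borel's fixed point theorem. The fixed locus of a normal subgroup is stable under the whole group, which is transitive; so the radical fixes every point and is trivial.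

Let $G\to\operatorname{Aut}^0(P)$ be the simply connected cover. It is a finite surjective homomorphism from a connected semisimple group $G$ that is simply connected, so that
\begin{equation}\label{eq:sc}
\text{every finite \'etale morphism from a connected variety to }G^s\text{ is an isomorphism.}
\end{equation}
We write $\Gamma_g$ also for $g\in G^s$. Put $\mathfrak g=\operatorname{Lie}G=H^0(P,T_P)$. The stabilizer $G_p$ of a point $p$ is a parabolic subgroup, because $G/G_p\cong P$ is projective, and parabolic subgroups of connected linear groups are connected. So $G_p$ is irreducible of dimension $\dim G-n$. Its Lie algebra $\mathfrak g_p$ is the kernel of the evaluation map $\mathfrak g\to T_pP$, which is surjective.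

A point of $\mathbb P(T_P)$ is a pair consisting of a point $p$ and a line in $T_p^*P$. We have $H^0(\mathbb P(T_P),\mathcal O(1))=H^0(P,T_P)=\mathfrak g$, the target of $\varphi$ is the space of lines in $\mathfrak g^*$, and $\varphi$ is induced by the inclusions $T_p^*P\hookrightarrow\mathfrak g^*$ dual to evaluation. The image of $T_p^*P$ is the annihilator of $\mathfrak g_p$. Hence for $0\ne\lambda\in\mathfrak g^*$ the projection to $P$ maps $\varphi^{-1}([\lambda])$ bijectively onto the closed set
\[
F_\lambda=\{p\in P:\lambda|_{\mathfrak g_p}=0\},
\]
and $k=\max_{\lambda\neq0}\dim F_\lambda$. For $s$ factors put $V=\mathfrak g^s=\operatorname{Lie}G^s$ and $V_p=\mathfrak g_p^s$, the kernel at $p$ of the surjection $V\otimes\mathcal O_P\to T_P^{\oplus s}$. For $0\ne\lambda=(\lambda_1,\dots,\lambda_s)\in V^*$ let $F_\lambda=\{p\in P:\lambda|_{V_p}=0\}$. This is the intersection of the sets $F_{\lambda_i}$ with $\lambda_i\ne0$, so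
\begin{equation}\label{eq:F}
\dim F_\lambda\le k\qquad\text{for all }0\ne\lambda\in V^*.
\end{equation}
This inequality is the only form in which coampleness enters the proof.

\begin{example}\label{ex:Pn}
Let $P=\mathbb P^n$ be the space of lines $\ell\subset\mathbb C^{n+1}$. The Euler sequence gives $\mathfrak g=\mathfrak{sl}_{n+1}$, and the trace form identifies $\mathfrak g^*$ with $\mathfrak g$. In a basis $e_0,\dots,e_n$ with $e_0\in\ell$, the algebra $\mathfrak g_\ell$ consists of the traceless matrices $x$ with $x_{j0}=0$ for $j>0$, and $\operatorname{tr}(\lambda x)=\sum\lambda_{ij}x_{ji}$ vanishes on it if and only if the only nonzero entries of $\lambda$ are among the $\lambda_{0j}$ with $j>0$. A nonzero $\lambda$ of this form has image $\ell$. So $F_\lambda$ has at most one point, $k=0$ and $\operatorname{ca}(\mathbb P^n)=n$. For $P=\mathbb P^{n_1}\times\mathbb P^{n_2}$ we have $\mathfrak g=\mathfrak{sl}_{n_1+1}\oplus\mathfrak{sl}_{n_2+1}$ and $F_{(\lambda',\lambda'')}=F_{\lambda'}\times F_{\lambda''}$, where $F_0$ is the whole factor. The largest nonempty sets are $\mathbb P^{n_1}\times\{p\}$ and $\{p\}\times\mathbb P^{n_2}$, so $k=\max(n_1,n_2)$ and $\operatorname{ca}(P)=\min(n_1,n_2)$.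
\end{example}

\begin{remark}\label{rem:trivialquotient}
The number $k$ is the largest dimension of a closed irreducible subvariety $Y\subset P$ with a surjection $T_P|_Y\to\mathcal O_Y$. Given such a surjection, the composition $\mathfrak g\otimes\mathcal O_Y\to T_P|_Y\to\mathcal O_Y$ is a nonzero element $\lambda$ of $\mathfrak g^*\otimes H^0(Y,\mathcal O_Y)=\mathfrak g^*$, and $Y\subset F_\lambda$. Conversely, on a subvariety $Y\subset F_\lambda$ the surjection $\lambda\colon\mathfrak g\otimes\mathcal O_Y\to\mathcal O_Y$ kills the kernel of evaluation and factors through $T_P|_Y$.
\end{remark}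

\section{Connectedness}\label{sec:connected}

To study one preimage $f^{-1}(\Gamma_g)$ we put all of them in a family. Consider
\[
\mu\colon G^s\times P\to P^{s+1},\qquad(g,p)\mapsto(p,g_1p,\dots,g_sp),
\]
which maps $\{g\}\times P$ isomorphically onto $\Gamma_g$. Let $G^{s+1}$ act on the target factor by factor and on the source by $(a_0,\dots,a_s)(g,p)=((a_ig_ia_0^{-1})_i,a_0p)$. Then $\mu$ is equivariant and the action on the target is transitive, so $\mu$ is surjective. By generic smoothness, a dominant morphism from a smooth variety in characteristic $0$ is smooth over a dense open subset of the target; by equivariance $\mu$ is smooth everywhere. The fiber of $\mu$ through $(g,p)$ is the coset $\prod_ig_iG_p=g\,G_p^s$, which is irreducible of dimension $s(\dim G-n)$.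

For a complete irreducible variety $X$ and a morphism $f\colon X\to P^{s+1}$ define the \emph{incidence variety}
\[
W=X\times_{P^{s+1}}(G^s\times P)=\{(x,g)\in X\times G^s:f_i(x)=g_if_0(x)\text{ for }1\le i\le s\},
\]
with projections $q\colon W\to X$ and $\rho\colon W\to G^s$.

\begin{lemma}\label{lem:incidence}
\begin{itemize}
\item[(i)] $W$ is a closed subscheme of $X\times G^s$, $\rho$ is proper, and $\rho^{-1}(g)=f^{-1}(\Gamma_g)$ as schemes.
\item[(ii)] $W$ is an irreducible variety of dimension $\dim X+s(\dim G-n)$. It is normal if $X$ is normal, and smooth if $X$ is smooth.
\item[(iii)] Assume that $f$ is finite. Let $g\in G^s$, let $t$ be a regular function near $g$ with $t(g)=0$ and $dt_g\ne0$, and let $C\subset\rho^{-1}(g)$ be a closed subset such that $t\circ\rho\in\mathfrak m_w^2$ for every point $w\in C$, where $\mathfrak m_w\subset\mathcal O_{W,w}$ is the maximal ideal. Then $\dim C\le k$.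
\end{itemize}
\end{lemma}

\begin{proof}
(i) The fiber product is closed in $X\times G^s\times P$ and lies in the graph of $(x,g)\mapsto f_0(x)$, which is isomorphic to $X\times G^s$. So $\rho$ is proper since $X$ is complete, and $\rho^{-1}(g)=X\times_{P^{s+1}}(\{g\}\times P)=f^{-1}(\Gamma_g)$.

(ii) The morphism $q$ is a base change of $\mu$, so it is smooth and surjective with irreducible fibers of dimension $s(\dim G-n)$. A smooth morphism is open, and an open surjection with irreducible base and irreducible fibers has irreducible source. Reducedness, normality and smoothness pass from the target of a smooth morphism to its source.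

(iii) Let $\lambda\in V^*$ be the composition of the differential at $e$ of left translation by $g$ with $dt_g$. It is nonzero and depends only on $t$ and $g$. Let $w=(x,g)\in C$ and $p=f_0(x)$. The map $\rho$ sends $q^{-1}(x)$ isomorphically onto the coset $g\,G_p^s$, whose tangent space at $g$ is the translate of $V_p$. Since $t\circ\rho\in\mathfrak m_w^2$, the restriction of $t$ to this coset has zero differential at $g$, which means that $\lambda|_{V_p}=0$. Thus $f_0(C)\subset F_\lambda$. On $\rho^{-1}(g)$ we have $f=(f_0,g_1f_0,\dots,g_sf_0)$, so $f_0$ has finite fibers there. Now \eqref{eq:F} gives $\dim C\le k$.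
\end{proof}

Part (iii) says that large fibers of $\rho$ cannot consist of critical points of a fixed covector. A failure of surjectivity and a ramified Stein factorization would both produce such fibers. We recall two standard facts. \emph{Stein factorization:} a proper morphism $\rho\colon W\to T$ from an irreducible variety factors as $W\xrightarrow{\rho_1}T'\xrightarrow{\rho_2}T$, where $T'=\operatorname{Spec}\rho_*\mathcal O_W$ is an irreducible variety, $\rho_1$ is proper and surjective with connected fibers, and $\rho_2$ is finite. If $W$ is normal, so is $T'$, since its affine rings are intersections of local rings of $W$ in $K(W)$. \emph{Purity of the branch locus:} if $\rho_2\colon T'\to T$ is a finite surjective morphism of irreducible varieties with $T'$ normal and $T$ smooth, then the closed subset of $T'$ where $\rho_2$ is not \'etale is empty or of pure codimension one.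

\begin{theorem}\label{thm:connected}
Let $X$ be a complete irreducible variety and $f\colon X\to P^{s+1}$ a morphism with $\dim f(X)>sn+k$. For every $g\in\operatorname{Aut}^0(P)^s$ the set $f^{-1}(\Gamma_g)$ is nonempty and connected, and
\[
\dim(f(X)\cap\Gamma_g)\ge\dim f(X)-sn>k .
\]
\end{theorem}

\begin{proof}
We may take $g\in G^s$.

\emph{Reduction to $f$ finite and $X$ normal.} Let $X\to X_1\xrightarrow{f'}P^{s+1}$ be the Stein factorization and $X_2\to X_1$ the normalization, with $f''\colon X_2\to P^{s+1}$ the composition. Then $f''$ is finite and $f''(X_2)=f(X)$. If $f''^{-1}(\Gamma_g)$ is nonempty and connected, so is its image $f'^{-1}(\Gamma_g)$. The map $f^{-1}(\Gamma_g)\to f'^{-1}(\Gamma_g)$ is closed and surjective with connected fibers, so $f^{-1}(\Gamma_g)$ is then nonempty and connected as well. For these two assertions we therefore assume that $f$ is finite and $X$ is normal. Put $d=\dim X=\dim f(X)$. Then $W$ is normal and $\dim W-\dim G^s=d-sn>k$.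

\emph{$\rho$ is surjective.} Otherwise $B=\rho(W)$ is a proper closed irreducible subset of $G^s$. At a smooth point $g$ of $B$ there is a function $t$ near $g$ that vanishes on $B$ and has $dt_g\ne0$. Then $t\circ\rho=0$ near $\rho^{-1}(g)$, and Lemma~\ref{lem:incidence}(iii) gives $\dim\rho^{-1}(g)\le k$. But $\dim\rho^{-1}(g)\ge\dim W-\dim B\ge d-sn+1>k$, a contradiction.

\emph{$\rho$ has connected fibers.} Let $W\xrightarrow{\rho_1}G'\xrightarrow{\rho_2}G^s$ be the Stein factorization; $G'$ is normal and irreducible, and $\rho_2$ is finite and surjective. Suppose that $\rho_2$ is not \'etale. By purity it fails to be \'etale at all points of a prime divisor $D'\subset G'$, including the generic point. Put $D=\rho_2(D')$, a prime divisor of $G^s$, and let $\varepsilon$ be the ramification index of the extension of discrete valuation rings $\mathcal O_{G^s,D}\subset\mathcal O_{G',D'}$. This extension is flat, and the residue field extension is finite and separable since the characteristic is $0$. So $\varepsilon=1$ would make $\rho_2$ \'etale at the generic point of $D'$; hence $\varepsilon\ge2$. Choose a point $r\in D'$ such that $G'$ is smooth at $r$, $D$ is smooth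 at $g=\rho_2(r)$, and $D'$ is the only component of $\rho_2^{-1}(D)$ through $r$; each condition holds on a dense open subset of $D'$, the first one because $G'$ is normal. Let $t$ and $u$ be local equations of $D$ at $g$ and of $D'$ at $r$. Then $dt_g\ne0$, and near $r$ the divisor of $t\circ\rho_2$ is $\varepsilon D'$, so $t\circ\rho_2$ is a unit times $u^\varepsilon$ and lies in $\mathfrak m_r^2$. Therefore $t\circ\rho\in\mathfrak m_w^2$ for all $w\in C=\rho_1^{-1}(r)\subset\rho^{-1}(g)$, and $\dim C\le k$ by Lemma~\ref{lem:incidence}(iii). But $\dim C\ge\dim W-\dim G'=d-sn>k$, a contradiction. So $\rho_2$ is finite \'etale, hence an isomorphism by \eqref{eq:sc}, and the fibers of $\rho$ are those of $\rho_1$.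

\emph{The dimension bound.} Let $f$ be arbitrary again and apply the above to the inclusion $f(X)\subset P^{s+1}$. Its incidence variety is irreducible of dimension $\dim f(X)+s(\dim G-n)$ and maps onto $G^s$, because all fibers $f(X)\cap\Gamma_g$ are nonempty. So every fiber has dimension at least $\dim f(X)-sn$.
\end{proof}

The strict inequality in \eqref{eq:hyp} is needed for connectedness. If $h\colon\mathbb P^1\to\mathbb P^1$ has degree $2$ and $f=(h,p)\colon\mathbb P^1\to\mathbb P^1\times\mathbb P^1$ with $p$ a constant, then $\dim f(X)=1=sn+k$, and $f^{-1}(\Delta)=h^{-1}(p)$ consists of two points for general $p$.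

\section{A vanishing lemma}\label{sec:vanishing}

On $\mathbb P^1$ the count of Section~\ref{sec:model} used that $\mathcal O(am-2i)$ has no sections when $i$ is large compared with $am$. We need the same linear bound for $N=h^*T_P^{\oplus s}$ on a variety $Y$ of any dimension. This bundle need not be ample, but it is generated by the space $V$, and when $h(Y)$ is too large to lie in any $F_\lambda$, the space $V$ is spanned by sections each of which vanishes at one of finitely many points. A nonzero map $S^iN\to M$ then produces a section of $M$ with a zero of order proportional to $i$.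

\begin{lemma}\label{lem:vanishing}
Let $Y$ be a smooth connected projective variety of dimension $e$, $h\colon Y\to P$ a morphism with $\dim h(Y)>k$ (so $e\ge1$), and $N=h^*T_P^{\oplus s}$. Let $H$ be a very ample line bundle on $Y$ and put $\deg M=(M\cdot H^{e-1})$ for line bundles $M$ on $Y$. There is a constant $c>0$ such that
\[
H^0(Y,M\otimes S^iN^\vee)=0
\]
for every line bundle $M$ and every integer $i\ge0$ with $i>c\deg M$.
\end{lemma}

\begin{proof}
\emph{There are points $y_1,\dots,y_l\in Y$, $l\ge1$, with $\sum_jV_{h(y_j)}=V$.} Suppose that $y_1,\dots,y_j$ are chosen, with $j\ge0$, and that some $0\ne\lambda\in V^*$ annihilates $V_{h(y_1)},\dots,V_{h(y_j)}$. By \eqref{eq:F} and $\dim h(Y)>k$ there is a point $y_{j+1}$ with $h(y_{j+1})\notin F_\lambda$. Adding it makes the common annihilator strictly smaller, so the process stops. We show that $c=l$ works.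

Let $0\ne\tau\in H^0(Y,M\otimes S^iN^\vee)$. In characteristic $0$ we have $S^i(N^\vee)\cong(S^iN)^\vee$, so $\tau$ is a nonzero map $S^iN\to M$. Since $S^iV\otimes\mathcal O_Y\to S^iN$ is surjective, the induced linear map $S^iV\to H^0(Y,M)$ is nonzero. The space $S^iV$ is spanned by the products $v_1\cdots v_i$ with every factor in $\bigcup_jV_{h(y_j)}$, so $\sigma=\tau(v_1\cdots v_i)\ne0$ for one such product. For some $j$ at least $i/l$ of the factors lie in $V_{h(y_j)}$. They define sections of $N$ that vanish at $y=y_j$, so $\sigma\in\mathfrak m_y^bM_y$ for an integer $b\ge i/l$.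

It remains to show that $\deg M\ge b$. Let $D$ be the divisor of $\sigma$. Embed $Y$ by $H$ and let $C$ be the intersection of $Y$ with $e-1$ general hyperplanes through $y$. A general hyperplane through $y$ contains none of finitely many given irreducible subvarieties of positive dimension. Choosing the hyperplanes one after the other, we see that $C$ has pure dimension one and that $C\cap D$ is finite. The equations of the hyperplanes through $y$ generate $\mathfrak m_y$, so $e-1$ general ones have independent differentials at $y$, and $C$ is smooth at $y$. As a complete intersection in a smooth variety, $C$ has no embedded points, so $\sigma|_C$ is locally a nonzerodivisor. Hence $\deg M=\deg(M|_C)$ is the length of the zero scheme of $\sigma|_C$, which is at least the order of $\sigma|_C$ in the discrete valuation ring $\mathcal O_{C,y}$, hence at least $b$. Thus $i\le l\deg M$.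
\end{proof}

The hypothesis $\dim h(Y)>k$ cannot be dropped: for $P=\mathbb P^1\times\mathbb P^1$, $s=1$ and $Y=\mathbb P^1\times\{p\}$ we have $\dim Y=k=1$ and $N=\mathcal O(2)\oplus\mathcal O$, so $S^iN^\vee$ has the summand $\mathcal O$ for all $i$.

\section{Transversal translates}\label{sec:transversal}

\begin{proposition}\label{prop:transversal}
Let $X$ be a smooth projective irreducible variety of dimension $d$, $f\colon X\to P^{s+1}$ a morphism with $\dim f(X)>sn+k$, and $g\in\operatorname{Aut}^0(P)^s$. Assume that the scheme $Y=f^{-1}(\Gamma_g)$ is smooth of pure dimension $d-sn$. Then $K(X)=K(X_{/Y})$.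
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:connected}, $Y$ is nonempty and connected, hence irreducible. Put $h=f_0|_Y$. The first projection maps $\Gamma_g$ isomorphically onto $P$ and $f(Y)=f(X)\cap\Gamma_g$ onto $h(Y)$, so $\dim h(Y)>k$ by the same theorem.

The normal bundle of $\Gamma_g\cong P$ is the quotient of $T_P\oplus\bigoplus_ig_i^*T_P$ by the graph of $(dg_1,\dots,dg_s)$. It is therefore isomorphic to $\bigoplus_ig_i^*T_P$, and to $T_P^{\oplus s}$ via the isomorphisms $dg_i\colon T_P\to g_i^*T_P$. The ideal $\mathcal I_Y$ is generated by the ideal of $\Gamma_g$, so the pull-back of the conormal bundle of $\Gamma_g$ surjects onto $\mathcal I_Y/\mathcal I_Y^2$. Here transversality enters: $Y$ is smooth of codimension $sn$ in the smooth variety $X$, so both sheaves are locally free of rank $sn$ and the surjection is an isomorphism. Thus the normal bundle of $Y$ is $N\cong h^*T_P^{\oplus s}$, and $\mathcal I_Y^i/\mathcal I_Y^{i+1}=S^iN^\vee$. Let $\hat X=X_{/Y}$. Lemma~\ref{lem:regular} applies, so $K(\hat X)$ is a field that contains $K(X)$.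

\emph{Step 1: $K(\hat X)$ is algebraic over $K(X)$.} Otherwise, as $K(X)$ has transcendence degree $d$, there are $\xi_0,\dots,\xi_d\in K(\hat X)$ algebraically independent over $\mathbb C$. Let $\epsilon_j$ be a local generator of $J_{\xi_j}$ and $\epsilon=\epsilon_0\cdots\epsilon_d$. The sheaves $\epsilon^{-1}\mathcal O_{\hat X}$ glue to a line bundle $\mathcal M\subset\mathcal K_{\hat X}$, and $\mathcal M^a$ is locally $\epsilon^{-a}\mathcal O_{\hat X}$. Since $\epsilon$ and $\epsilon\xi_j$ lie in $\mathcal O_{\hat X}$, the functions $1,\xi_0,\dots,\xi_d$ are sections of $\mathcal M$. So the monomials of degree at most $a$ in the $\xi_j$ are linearly independent sections of $\mathcal M^a$, and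
\begin{equation}\label{eq:lower}
\dim H^0(\hat X,\mathcal M^a)\ge\binom{a+d+1}{d+1}.
\end{equation}
Put $M=\mathcal M|_Y$ and filter $H^0(\hat X,\mathcal M^a)$ by the subspaces $H^0(\hat X,\mathcal I_Y^i\mathcal M^a)$. Their intersection is zero, and the $i$-th quotient embeds in $H^0(Y,M^a\otimes S^iN^\vee)$. Fix a very ample line bundle on $Y$ and let $c$ be the constant of Lemma~\ref{lem:vanishing}. The quotients vanish for $i>ca\deg M$, so the filtration is constant from there on, hence zero, and
\[
\dim H^0(\hat X,\mathcal M^a)\le\sum_{0\le i\le ca\deg M}h^0(Y,M^a\otimes S^iN^\vee).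
\]
To bound the terms, let $\operatorname{pr}\colon Q=\operatorname{Proj}\bigoplus_iS^iN^\vee\to Y$. This is an irreducible projective variety of dimension $(d-sn)+(sn-1)=d-1$, and $h^0(Y,M^a\otimes S^iN^\vee)=h^0(Q,\operatorname{pr}^*M^a\otimes\mathcal O_Q(i))$. Choose a very ample line bundle $\mathcal A$ on $Q$ such that $\mathcal A\otimes\operatorname{pr}^*M^{-1}$ and $\mathcal A\otimes\mathcal O_Q(-1)$ have nonzero sections $\tau_1$ and $\tau_2$. Multiplication by $\tau_1^a\tau_2^i$ embeds $\operatorname{pr}^*M^a\otimes\mathcal O_Q(i)$ in $\mathcal A^{a+i}$, and $h^0(Q,\mathcal A^j)\le c'(j+1)^{d-1}$ for a constant $c'$ and all $j\ge0$. The sum has $O(a)$ terms, each $O(a^{d-1})$. So $\dim H^0(\hat X,\mathcal M^a)=O(a^d)$, which contradicts \eqref{eq:lower}.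

\emph{Step 2: a section over $Y$.} Let $\xi\in K(\hat X)$. By Step 1, $E=K(X)(\xi)\subset K(\hat X)$ is a finite extension of $K(X)$. Let $\pi\colon X'\to X$ be the normalization of $X$ in $E$; it is finite and surjective, and $X'$ is a normal complete irreducible variety. For an affine open $U=\operatorname{Spec}R\subset X$ the ring $R'=\Gamma(\pi^{-1}(U),\mathcal O_{X'})$ is the integral closure of $R$ in $E$. An element of $R'$ is a formal-rational function. Near a point of $Y\cap U$ it is a fraction in the ring of a good chart, it is integral over that ring, and that ring is regular, hence integrally closed. So its restriction to $Y\cap U$ lies in $\hat R$. We obtain $R$-algebra maps $R'\to\hat R$, which are compatible with shrinking $U$ because they are restrictions of the inclusion $E\subset K(\hat X)$. The compositions $R'\to\hat R\to R/\mathcal I_Y(U)$ glue to a morphism $\sigma\colon Y\to X'$ such that $\pi\sigma$ is the inclusion of $Y$ in $X$.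

\emph{Step 3: $\pi$ is \'etale along $\sigma(Y)$.} Let $y\in Y\cap U$ and $y'=\sigma(y)$. Under $R'\to\hat R\to\hat{\mathcal O}_{X,y}$ the maximal ideal pulls back to the kernel of $R'\to\hat R\to\mathbb C$, evaluation at $y$, which is the ideal of $y'$. We get a local homomorphism $\mathcal O_{X',y'}\to\hat{\mathcal O}_{X,y}$ of $R$-algebras, and after completion the composition
\[
\hat{\mathcal O}_{X,y}\longrightarrow\hat{\mathcal O}_{X',y'}\longrightarrow\hat{\mathcal O}_{X,y}
\]
is the identity. So the second map is surjective. By Zariski's theorem the completion of a normal local ring of a variety is normal, so $\hat{\mathcal O}_{X',y'}$ is a domain. It has dimension $d$, as has $\hat{\mathcal O}_{X,y}$, and a proper quotient of a local domain has smaller dimension. Hence the second map is an isomorphism, so is the first, and $\pi$ is \'etale at $y'$.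

\emph{Step 4: $\pi$ has degree one.} Let $X'_0\subset X'$ be the open set where $\pi$ is \'etale. The set $\sigma(Y)$ is closed in $X'$, since $Y$ is complete, and it is contained in $X'_0$ by Step 3. Let $\pi^{-1}(Y)=X'\times_XY$. The morphism $\sigma$ is a section of the \'etale morphism $X'_0\cap\pi^{-1}(Y)\to Y$, and a section of an \'etale morphism is an open immersion. So $\sigma(Y)$ is open and closed in $\pi^{-1}(Y)=(f\pi)^{-1}(\Gamma_g)$. This set is connected by Theorem~\ref{thm:connected} applied to $f\pi\colon X'\to P^{s+1}$, whose image is $f(X)$. Hence $\sigma\colon Y\to\pi^{-1}(Y)$ is a surjective open immersion, that is, an isomorphism of schemes. For $y\in Y$ the finite $\mathcal O_{X,y}$-algebra $B=(\pi_*\mathcal O_{X'})_y$ therefore satisfies $B/\mathfrak m_yB=\mathbb C$. By Nakayama's lemma $B=\mathcal O_{X,y}$. The fraction field of $B$ is $E$, so $E=K(X)$ and $\xi\in K(X)$.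
\end{proof}

\section{Specialization to the diagonal}\label{sec:special}

\begin{proposition}\label{prop:special}
Let $X$ be a smooth projective irreducible variety of dimension $d$ and $f\colon X\to P^{s+1}$ a morphism with $\dim f(X)>sn+k$. Put $Y=f^{-1}(\Delta)$. Then $K(X)=K(X_{/Y})$.
\end{proposition}

No condition is imposed on the scheme $Y$: it may be singular, nonreduced, or of dimension larger than $d-sn$. We use the following theorem (EGA III, 5.1.4--5.1.6).

\medskip
\noindent\emph{Grothendieck's existence theorem.} Let $A=\mathbb C[[t]]$ and let $\mathcal Z$ be a scheme proper over $A$. Then $t$-adic completion is an equivalence between the category of coherent sheaves on $\mathcal Z$ and the category of coherent sheaves on the $t$-adic completion of $\mathcal Z$.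
\medskip

The theorem applies to coherent sheaves and their homomorphisms, not to fractions. For this reason we encode $\xi\in K(X_{/Y})$ as a line bundle $J$ with two maps to the structure sheaf, a numerator and a denominator. It also applies only to proper schemes, so we use it on each infinitesimal neighborhood of a family of translates and then pass to the limit.

\begin{proof}
\emph{The family.} We regard $Y$ as a scheme. It is nonempty and connected by Theorem~\ref{thm:connected}. The incidence variety $W$ is smooth and irreducible by Lemma~\ref{lem:incidence}, and $\rho\colon W\to G^s$ is surjective by Theorem~\ref{thm:connected}. By generic smoothness $\rho$ is smooth of relative dimension $\dim W-\dim G^s=d-sn$ over a dense open subset $G^\circ\subset G^s$. Two points of an irreducible variety lie on an irreducible curve; take one through $e$ and a point of $G^\circ\setminus\{e\}$. Let $T\to G^s$ be its normalization, $0\in T$ a point over $e$, $A=\hat{\mathcal O}_{T,0}\cong\mathbb C[[t]]$, $L$ the fraction field of $A$ and $\bar L$ an algebraic closure of $L$. Put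
\[
X_A=X\times\operatorname{Spec}A,\qquad W_A=W\times_{G^s}\operatorname{Spec}A,
\]
so that $W_A$ is a closed subscheme of $X_A$, with ideal $\mathcal I$. We note four properties.
\begin{itemize}
\item[(a)] $X_A$ is smooth and proper over $A$, hence a regular noetherian scheme.
\item[(b)] The closed fiber of $W_A$ is $\rho^{-1}(e)=Y$; that is, $(\mathcal I,t)=(\mathcal I_Y,t)$ as ideals of $\mathcal O_{X_A}$.
\item[(c)] The generic fiber $W_L=W_A\cap X_L$ is open in $W_A$, because $X_L$ is the open set $t\ne0$, and it is nonempty, because $\rho$ is surjective.
\item[(d)] $W_A$ is connected. Indeed, a nonempty closed subset of $W_A$ has nonempty closed image in $\operatorname{Spec}A$ and so meets the closed fiber. A decomposition of $W_A$ into two nonempty closed sets would thus disconnect $Y$.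
\end{itemize}
The family $W_A$ need not be flat over $A$, and flatness is not used. Consider the completions
\[
\hat X=X_{/Y},\qquad\mathfrak Y=(X_A)_{/(Y\times0)},\qquad\mathfrak X=(X_A)_{/W_A}.
\]
Lemma~\ref{lem:regular} applies to $\hat X$, and by (a) and (d) to $\mathfrak X$. The restriction of $\mathfrak X$ to $W_L$ is $(X_L)_{/W_L}$. Over an affine open $\operatorname{Spec}R\subset X$, with $\mathfrak a$ the ideal of $Y$, the ring of $\mathfrak Y$ is $\varprojlim_m(R/\mathfrak a^m)[t]/(t^m)=\hat R[[t]]$. So $\hat X$ and $\mathfrak Y$ have the same underlying space and $\mathcal O_{\mathfrak Y}=\mathcal O_{\hat X}[[t]]$. By (b), $\mathcal I^m\subset(\mathcal I_Y,t)^m$, and therefore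
\begin{equation}\label{eq:sep}
\bigcap_m\mathcal I^m\mathcal O_{\mathfrak Y}=0 .
\end{equation}
With $Y_{\bar L}=W_A\times_A\bar L$, the natural morphisms are
\[
\hat X\longleftarrow\mathfrak Y\longrightarrow\mathfrak X\longleftarrow(X_L)_{/W_L}\longleftarrow(X_{\bar L})_{/Y_{\bar L}} .
\]
We carry $\xi$ from the left end to the right end, where Proposition~\ref{prop:transversal} applies, and then carry the resulting equation back. On the way to the right, all steps are pull-backs except the one from $\mathfrak Y$ to $\mathfrak X$, which goes against the arrow.

Let $\xi\in K(\hat X)$ and $J=J_\xi$, a line bundle by Lemma~\ref{lem:regular}(iv). Let $\delta\colon J\to\mathcal O_{\hat X}$ be the inclusion and $\nu\colon J\to\mathcal O_{\hat X}$ multiplication by $\xi$. Extending scalars we obtain the line bundle $J[[t]]$ on $\mathfrak Y$ with maps $\delta,\nu\colon J[[t]]\to\mathcal O_{\mathfrak Y}$, and $\delta\ne0$.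

\emph{Step 1: from $\mathfrak Y$ to $\mathfrak X$.} For $m\ge1$ let $W^{(m)}\subset X_A$ be the closed subscheme defined by $\mathcal I^m$. It is proper over $A$. Since $\mathcal I$ is nilpotent on $W^{(m)}$, its $t$-adic completion equals its $(\mathcal I,t)$-adic completion, which by (b) is the space $Y$ with the sheaf $\mathcal O_{\mathfrak Y}/\mathcal I^m\mathcal O_{\mathfrak Y}$. By the existence theorem, the line bundle $J[[t]]/\mathcal I^mJ[[t]]$ and the maps $\delta,\nu$ modulo $\mathcal I^m$ are the completions of a coherent sheaf $J_m$ on $W^{(m)}$ and of maps $\delta_m,\nu_m\colon J_m\to\mathcal O_{W^{(m)}}$, unique up to unique isomorphism.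

The sheaf $J_m$ is invertible. Let $z$ be a point of the closed fiber and $\operatorname{Spec}R_m\subset W^{(m)}$ an affine neighborhood on whose chart the completion of $J_m$ is trivial. Then $J_m(\operatorname{Spec}R_m)\otimes_{R_m}\hat R_m$ is free of rank one, where $\hat R_m$ is the $t$-adic completion. The map from $R_m$ to the completed local ring $\hat{\mathcal O}_{W^{(m)},z}$ factors through $\hat R_m$, so $(J_m)_z$ becomes free of rank one over $\hat{\mathcal O}_{W^{(m)},z}$. By faithful flatness $(J_m)_z$ is free of rank one. The locus where $J_m$ is not invertible is closed and misses the closed fiber, so it is empty by the argument in (d).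

By uniqueness, $J_{m+1}|_{W^{(m)}}=J_m$, compatibly with the maps. On an affine open subset of $X_A$ on which $J_1$ is trivial, a generator of $J_m$ lifts to a section of $J_{m+1}$, which is a generator because $\mathcal I^m/\mathcal I^{m+1}$ is a nilpotent ideal. So $\mathcal J=\varprojlim J_m$ is a line bundle on $\mathfrak X$, with maps $\delta,\nu\colon\mathcal J\to\mathcal O_{\mathfrak X}$, which we view as sections of $\mathcal J^{-1}$. The section $\delta$ is nonzero: otherwise all $\delta_m$ and their completions vanish, so $\delta(J[[t]])\subset\mathcal I^m\mathcal O_{\mathfrak Y}$ for all $m$, and $\delta=0$ on $\mathfrak Y$ by \eqref{eq:sep}. By Lemma~\ref{lem:regular}(ii) all germs of $\delta$ on $\mathfrak X$ are nonzero, in particular those at the points of $W_L$.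

\emph{Step 2: the geometric generic fiber.} The field $\bar L$ is algebraically closed, of characteristic $0$, and has the cardinality of $\mathbb C$. Such fields are classified by their cardinality when it is uncountable, so there is an isomorphism of fields $\bar L\cong\mathbb C$. It turns $\bar L$-schemes into $\mathbb C$-schemes. Theorem~\ref{thm:connected} and Proposition~\ref{prop:transversal} are statements about schemes over the ground field, so they hold over $\bar L$. Let $\gamma\in G^s(\bar L)$ be the point $\operatorname{Spec}\bar L\to\operatorname{Spec}A\to T\to G^s$. We check the hypotheses for $P_{\bar L}$, $X_{\bar L}$, $f_{\bar L}$ and $\gamma$.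

The variety $P_{\bar L}$ is projective of dimension $n$. The connected linear group $G_{\bar L}$ acts on it transitively, since the surjectivity of $G\times P\to P\times P$, $(a,p)\mapsto(ap,p)$, is preserved by base change; the components of $\gamma$ act through $\operatorname{Aut}^0(P_{\bar L})$ because $G_{\bar L}$ is connected. The ampleness of $P_{\bar L}$ is $k$: by flat base change for $H^0$, the morphism attached to $P_{\bar L}$ is $\varphi_{\bar L}$; its scheme-theoretic fibers arise from those of $\varphi$ by field extension, which preserves dimension; and by upper semicontinuity of the fiber dimension of a proper morphism, the maximum over all scheme points is attained at a closed point. The variety $X_{\bar L}$ is smooth, projective and irreducible of dimension $d$, and its image is $f(X)_{\bar L}$, of dimension $\dim f(X)$. Finally, $\mathcal O_{T,0}\to A$ is injective, so the generic point of $\operatorname{Spec}A$ maps to the generic point of $T$, which maps into $G^\circ$. Hence $Y_{\bar L}=W\times_{G^s}\operatorname{Spec}\bar L=f_{\bar L}^{-1}(\Gamma_\gamma)$ is smooth of pure dimension $d-sn$ over $\bar L$. We conclude that $Y_{\bar L}$ is nonempty and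 connected and that
\[
K\big((X_{\bar L})_{/Y_{\bar L}}\big)=K(X_{\bar L}).
\]

The ideal of $Y_{\bar L}$ is generated by $\mathcal I$. The systems $(J_m\otimes_A\bar L,\delta_m,\nu_m)$ define a line bundle $\bar{\mathcal J}$ on $(X_{\bar L})_{/Y_{\bar L}}$ with sections $\bar\delta,\bar\nu$ of $\bar{\mathcal J}^{-1}$. By Step 1, $\delta_m\ne0$ on the generic fiber $W^{(m)}_L$ for some $m$, and extension of scalars from $L$ to $\bar L$ is injective on sections; so $\bar\delta\ne0$. By Lemma~\ref{lem:regular}(ii) all germs of $\bar\delta$ are nonzero. For a generator $\epsilon$ of $\bar{\mathcal J}$ on a good chart, the fraction $\bar\nu(\epsilon)/\bar\delta(\epsilon)$ is thus defined and independent of $\epsilon$. These fractions glue to a formal-rational function, which comes from some $r\in K(X_{\bar L})$. Let $\mathcal B$ be a power of an ample line bundle on $X$, so high that $\mathcal B_{\bar L}$ has a section $v\ne0$ that vanishes along the polar divisor of $r$, with multiplicities. Then $u=rv$ is a regular section, because $X_{\bar L}$ is normal. We have found $u,v\in H^0(X,\mathcal B)\otimes_{\mathbb C}\bar L$ with $v\ne0$ and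
\[
u\bar\delta=v\bar\nu\quad\text{as sections of }\bar{\mathcal J}^{-1}\otimes\mathcal B\text{ on }(X_{\bar L})_{/Y_{\bar L}} .
\]

\emph{Step 3: back to $\hat X$.} The point of this form of the equation is that it is linear in $(u,v)$, which lies in a space of finite dimension. Write $u=\sum_jc_ju_j$ and $v=\sum_jc_jv_j$ with finitely many $c_j\in\bar L$ linearly independent over $L$ and $u_j,v_j\in H^0(X,\mathcal B)\otimes_{\mathbb C}L$. For each $m$ the relation $\sum_jc_j(u_j\delta_m-v_j\nu_m)=0$ holds in $H^0(W^{(m)}_L,J_m^{-1}\otimes\mathcal B)\otimes_L\bar L$. So $u_j\delta_m=v_j\nu_m$ on $W_L^{(m)}$ for all $j$ and $m$. Pick $j$ with $v_j\ne0$ and multiply $u_j$ and $v_j$ by a power of $t$ to get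
\[
u',v'\in H^0(X,\mathcal B)\otimes_{\mathbb C}A=H^0(X,\mathcal B)[[t]],\qquad v'\ne0 .
\]
The section $u'\delta-v'\nu$ of the line bundle $\mathcal J^{-1}\otimes\mathcal B$ on $\mathfrak X$ vanishes on the nonempty open subset $W_L$. By Lemma~\ref{lem:regular}(ii) it vanishes on $\mathfrak X$; this is where the connectedness of $W_A$ links the generic fiber to the closed fiber. Reducing modulo $\mathcal I^m$ and completing $t$-adically, we see that $u'\delta-v'\nu$ maps $J[[t]]$ into $\mathcal I^m(\mathcal B\otimes\mathcal O_{\mathfrak Y})$ for all $m$. By \eqref{eq:sep}, $u'\delta=v'\nu$ on $\mathfrak Y$.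

Write $u'=\sum_iu_{(i)}t^i$ and $v'=\sum_iv_{(i)}t^i$ with $u_{(i)},v_{(i)}\in H^0(X,\mathcal B)$. For a local generator $\epsilon$ of $J$ we have $\delta(\epsilon)=\epsilon$ and $\nu(\epsilon)=\xi\epsilon$, both in $\mathcal O_{\hat X}$ and so independent of $t$. Therefore
\[
\sum_iu_{(i)}\,\epsilon\,t^i=\sum_iv_{(i)}\,(\xi\epsilon)\,t^i\qquad\text{in }(\mathcal B\otimes\mathcal O_{\hat X})[[t]] .
\]
Comparing coefficients and dividing by the nonzerodivisor $\epsilon$, we get $u_{(i)}=v_{(i)}\xi$ for all $i$. Choose $i$ with $v_{(i)}\ne0$. Since $X$ is integral and completion is flat, $v_{(i)}$ is locally a nonzerodivisor in $\mathcal O_{\hat X}$. Hence $\xi$ is the rational function $u_{(i)}/v_{(i)}$.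
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

The hypothesis is \eqref{eq:hyp}. Nonemptiness and connectedness are part of Theorem~\ref{thm:connected}. For the property $G3$, replace $f$ by $(f_0,g_1^{-1}f_1,\dots,g_s^{-1}f_s)$. This is the composition of $f$ with an automorphism of $P^{s+1}$ that maps $\Gamma_g$ to $\Delta$, so the dimension of the image does not change and the preimage of $\Delta$ is $f^{-1}(\Gamma_g)$. We may thus assume that $\Gamma_g=\Delta$. By Chow's lemma and Hironaka's resolution of singularities there is a proper birational morphism $\pi\colon\tilde X\to X$ with $\tilde X$ smooth, projective and irreducible. It is surjective, so $(f\pi)(\tilde X)=f(X)$. By Proposition~\ref{prop:special}, $(f\pi)^{-1}(\Delta)=\pi^{-1}(f^{-1}(\Delta))$ is $G3$ in $\tilde X$, and by Lemma~\ref{lem:birational}, $f^{-1}(\Delta)$ is $G3$ in $X$. \qed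

\begin{thebibliography}{9}

\bibitem{Badescu}
Lucian B\u{a}descu, \emph{On a connectedness theorem of Debarre}, arXiv:0812.2739 (2008).

\end{thebibliography}
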